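\title{Iterated ultrapowers along a selective ultrafilter contain no non-trivial convergent sequences}

\begin{abstract}
Let $p$ be a non-principal ultrafilter on $\omega$ and $\Gamma$ an abelian group. Iterate the ultrapower by $p$ through $\omega_1$ steps, extend every homomorphism from $\Gamma$ to the circle group by taking $p$-limits, and pass to the Hausdorff quotient of the resulting weak topology. This gives a countably compact group $\mathsf{Ult}_p^{\omega_1}(\Gamma)$. We prove that for selective $p$ it contains no non-trivial convergent sequence; for $\Gamma=\mathbb Z$ this answers a question of Hru\v{s}\'ak, van Mill, Ramos-Garc\'ia and Shelah. For selective $p$ we also describe the kernel of the quotient map algebraically and show that, when $\Gamma$ is torsion-free, a single extended homomorphism maps each of countably many injective sequences onto a dense subset of the circle. Finally, we construct in ZFC an ultrafilter $p$ for which $\mathsf{Ult}_p^{\omega_1}(\mathbb Z)$ does contain a non-trivial convergent sequence.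
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Ultrafilters and limits}

Throughout, $\omega^*$ is the set of non-principal ultrafilters on $\omega$, $\mathbb T=\mathbb R/\mathbb Z$ is the circle group, and $\|t\|\le\frac12$ is the distance from $t\in\mathbb T$ to $0$. All groups are abelian. A \emph{character} of a group $H$ is a homomorphism $H\to\mathbb T$, with no continuity requirement, and $\widehat H=\mathrm{Hom}(H,\mathbb T)$.

Fix $p\in\omega^*$. We say ``for $p$-many $n$'' for ``for a set of $n$ belonging to $p$''. For a sequence $(x_n)$ in a topological space, $x=p\text{-}\lim_n x_n$ means that every neighborhood of $x$ contains $x_n$ for $p$-many $n$. In a compact Hausdorff space every sequence has exactly one $p$-limit, and it does not change if the sequence is altered off a set in $p$. Continuous maps preserve $p$-limits; hence $p$-limits in $\mathbb T$ are additive, and $p$-limits in powers of $\mathbb T$ are computed coordinatewise. If $A\in p$ and $x_n\to x$ as $n\to\infty$ through $A$, then $x=p\text{-}\lim_n x_n$, because $A$ minus a finite set is still in $p$.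

The ultrafilter $p$ is \emph{selective} if for every partition $\{A_n:n\in\omega\}$ of $\omega$ with $A_n\notin p$ for all $n$ there is $S\in p$ with $|S\cap A_n|\le 1$ for all $n$. Applied to the fibers of a function on $\omega$, this says that the function is either constant or injective on some set in $p$.

\subsection{The iterated ultrapower}

For a group $G$ let $\mathsf{ult}_p(G)=G^\omega/{\equiv_p}$, where $f\equiv_p g$ if $f(n)=g(n)$ for $p$-many $n$, with the coordinatewise operation. We identify $g\in G$ with the class of the constant sequence $g$, so that $G\le\mathsf{ult}_p(G)$. For a group $\Gamma$ define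
\[
U_0=\Gamma,\qquad U_{\alpha+1}=\mathsf{ult}_p(U_\alpha),\qquad U_\lambda=\bigcup_{\alpha<\lambda}U_\alpha\ \ (\lambda\text{ limit}),
\]
the unions being direct limits along these embeddings, and put $U=\mathsf{ult}_p^{\omega_1}(\Gamma)=\bigcup_{\alpha<\omega_1}U_\alpha$. Since $\omega_1$ has uncountable cofinality, every $f:\omega\to U$ maps into some $U_\alpha$ with $\alpha<\omega_1$; we write $[f]_\alpha\in U_{\alpha+1}$ for its class.

Every $\varphi\in\widehat\Gamma$ extends to a character $\overline\varphi$ of $U$, defined recursively by $\overline\varphi|_\Gamma=\varphi$, by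
\[
\overline\varphi([f]_\alpha)=p\text{-}\lim_n\overline\varphi(f(n))\qquad(f:\omega\to U_\alpha),
\]
and by unions at limit stages. The right side depends only on the class of $f$, is additive in $f$, and equals $\overline\varphi(g)$ for the constant sequence $g$, so the recursion is consistent. Let $\tau_{\overline{\mathrm{Bohr}}}$ be the weakest topology on $U$ making all $\overline\varphi$ continuous, let $K=\bigcap_{\varphi\in\widehat\Gamma}\ker\overline\varphi$, and let
\[
\mathsf{Ult}_p^{\omega_1}(\Gamma)=U/K
\]
carry the quotient topology, again called $\tau_{\overline{\mathrm{Bohr}}}$. Each $\overline\varphi$ induces a character of $U/K$, denoted by the same symbol. The construction adds to $\Gamma$ a formal $p$-limit for every sequence, again and again, and the following proposition says what remains after the quotient.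

\begin{proposition}\label{prop:closure}
The homomorphism $\mathrm{ev}:U\to\mathbb T^{\widehat\Gamma}$, $\mathrm{ev}(x)=(\overline\varphi(x))_{\varphi}$, induces a homeomorphism of $U/K$ onto the smallest subset of $\mathbb T^{\widehat\Gamma}$ that contains $\mathrm{ev}(\Gamma)$ and is closed under $p$-limits of sequences. In particular $U/K$ is a Hausdorff topological group, and $x_n\to x$ in $U/K$ if and only if $\overline\varphi(x_n)\to\overline\varphi(x)$ for every $\varphi\in\widehat\Gamma$.
\end{proposition}

\begin{proof}
The kernel of $\mathrm{ev}$ is $K$, so $\mathrm{ev}$ induces an injective homomorphism on $U/K$. The open subsets of $U$ are the preimages under $\mathrm{ev}$ of open subsets of $\mathbb T^{\widehat\Gamma}$. Hence a subset of $U/K$ is open exactly when it is the preimage of an open set under the induced map, and this map is an embedding. For $f:\omega\to U_\alpha$ we have $\mathrm{ev}([f]_\alpha)=p\text{-}\lim_n\mathrm{ev}(f(n))$. This shows that $\mathrm{ev}(U)$ is closed under $p$-limits, and also, by induction on $\alpha$, that every set containing $\mathrm{ev}(\Gamma)$ and closed under $p$-limits contains $\mathrm{ev}(U_\alpha)$.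
\end{proof}

So every sequence in $U/K$ has a $p$-limit. The $p$-limit of an injective sequence is an accumulation point of its range, and therefore $U/K$ is countably compact.

\subsection{The question}

A convergent sequence is \emph{non-trivial} if it is not eventually constant. For $\Gamma=\mathbb Z$, Proposition~\ref{prop:closure} places $U/K$ between the image of $\mathbb Z$ in a power of $\mathbb T$ and the closure of that image. We shall see in Section~\ref{sec:extremes} that the smaller space has no non-trivial convergent sequence and the larger one has. The following question, from \cite{HMRS}, asks on which side $U/K$ falls.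

\begin{quote}
\emph{Let $p\in\omega^*$ be selective. Is it true that $(\mathsf{Ult}_p^{\omega_1}(\mathbb Z),\tau_{\overline{\mathrm{Bohr}}})$ contains no non-trivial convergent sequence?}
\end{quote}

In $\mathbb Z$, convergence of a sequence is destroyed by a character found by nested intervals, each choice being made after all earlier ones. To control the value of $\overline\varphi$ at a class $[f]_0$ one must control $\varphi(f(n))$ for all $n$ in a set belonging to $p$. One expects a positive answer if $p$ contains sets sparse enough for a nested construction to run along them, and selectivity provides such sets. The answer is indeed yes, for every group.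

\begin{theorem}\label{thm:A}
If $p$ is selective and $\Gamma$ is any abelian group, in particular $\Gamma=\mathbb Z$, then $\mathsf{Ult}_p^{\omega_1}(\Gamma)$ contains no non-trivial convergent sequence.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $p$ be selective, let $\Gamma$ be torsion-free, for example $\Gamma=\mathbb Z$, and let $(x^k_m)_{m\in\omega}$, $k\in\omega$, be injective sequences in $\mathsf{Ult}_p^{\omega_1}(\Gamma)$. Then there is one $\varphi\in\widehat\Gamma$ such that for every $k$ the set $\{\overline\varphi(x^k_m):m\in\omega\}$ is dense in $\mathbb T$.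
\end{theorem}

The method also determines $K$. The class $[f]_\alpha$ depends on $\alpha$: if $f:\omega\to\Gamma$ is injective, then $[f]_0$, seen in $U_2$, is the class of the constant sequence $[f]_0$, which differs from $[f]_1$. Yet no $\overline\varphi$ distinguishes the two. Consider the following properties of a subgroup $M\le U$.
\begin{itemize}
\item[(N1)] If $f:\omega\to U_\alpha$ and $\alpha<\beta<\omega_1$, then $[f]_\alpha-[f]_\beta\in M$.
\item[(N2)] If $f:\omega\to U_\alpha$ and $f(n)\in M$ for $p$-many $n$, then $[f]_\alpha\in M$.
\end{itemize}
The group $K$ has both: $\overline\varphi([f]_\alpha)$ and $\overline\varphi([f]_\beta)$ are the same $p$-limit, and this limit is $0$ if $\overline\varphi(f(n))=0$ for $p$-many $n$. Both properties pass to intersections, so there is a least subgroup $N$ satisfying (N1) and (N2), and $N\le K$. The definition of $N$ does not mention characters.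

\begin{theorem}\label{thm:C}
If $p$ is selective and $\Gamma$ is any abelian group, then $K$ is the least subgroup $N$ of $\mathsf{ult}_p^{\omega_1}(\Gamma)$ satisfying \textup{(N1)} and \textup{(N2)}.
\end{theorem}

Some hypothesis on $p$ is needed in Theorem~\ref{thm:A}. The next result is proved in ZFC.

\begin{theorem}\label{thm:D}
There is $p\in\omega^*$ such that $\mathsf{Ult}_p^{\omega_1}(\mathbb Z)$ contains a non-trivial convergent sequence.
\end{theorem}

Theorem~\ref{thm:D} is proved in Section~\ref{sec:extremes}. Section~\ref{sec:selective} shows the use of selectivity on a single element of $U_1$. Sections~\ref{sec:limitgroups}--\ref{sec:key} lead to Theorem~\ref{thm:key}, from which Theorems~\ref{thm:A}--\ref{thm:C} follow in Section~\ref{sec:proofs}.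

\section{Facts about characters}\label{sec:facts}

We use the following facts; the first three are standard.
\begin{itemize}
\item[(F1)] \emph{Extension.} A homomorphism from a subgroup of $H$ into a divisible group extends to $H$. The groups $\mathbb T$ and $\mathbb Q/\mathbb Z$ are divisible. For $x\ne0$ the cyclic group $\langle x\rangle$ has a character that is non-zero at $x$, so characters separate the points of $H$.
\item[(F2)] \emph{Compactness.} With the topology of pointwise convergence $\widehat H$ is compact Hausdorff, and for $E\le H$ the restriction map $\widehat H\to\widehat E$ is continuous and surjective. If $E$ is generated by $b_1,\dots,b_d$, then $h\mapsto(h(b_1),\dots,h(b_d))$ is a continuous injection of $\widehat E$ into $\mathbb T^d$, hence an embedding; so the sets $\{h:\|h(b_i)-h_0(b_i)\|<\varepsilon\text{ for all }i\}$ form a neighborhood base at $h_0$.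
\item[(F3)] \emph{Duality.} Pair $w\in\mathbb Z^l$ with $s\in\mathbb T^l$ by $w\cdot s=\sum_i w_is_i$. For subgroups $R\le\mathbb Z^l$ and $W\le\mathbb T^l$ let $R^\perp=\{s:w\cdot s=0\text{ for all }w\in R\}$ and $W^\perp=\{w:w\cdot s=0\text{ for all }s\in W\}$. Then $R^{\perp\perp}=R$ and $W^{\perp\perp}=\overline W$.
\item[(F4)] A non-trivial subgroup of $\mathbb T$ contains an element of norm at least $\frac14$. Indeed $\|2t\|=2\|t\|$ when $\|t\|<\frac14$, so repeated doubling of a non-zero element reaches norm at least $\frac14$.
\item[(F5)] A Hausdorff topological group with a non-trivial convergent sequence contains an injective sequence converging to $0$. Indeed, let $x_n\to x$ non-trivially. Then $x_n\ne x$ for infinitely many $n$, and each value $y\neq x$ is taken only finitely often because $x$ has a neighborhood missing $y$. So $(x_n)$ has an injective subsequence, and we subtract $x$.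
\end{itemize}

\section{The integers, their closure, and a bad ultrafilter}\label{sec:extremes}

In this section $\Gamma=\mathbb Z$. The characters of $\mathbb Z$ are the maps $\varphi_\theta(j)=j\theta$ with $\theta\in\mathbb T$, so $\mathbb T^{\widehat\Gamma}=\mathbb T^{\mathbb T}$ and $\mathrm{ev}(j)$ is the function $\theta\mapsto j\theta$. We also write $\varphi_\theta$ for real $\theta$. The basic phenomenon is that a large integer stretches a short interval around the whole circle.

\begin{lemma}\label{lem:interval}
Let $c\neq0$ be an integer, $t\in\mathbb T$ and $0<\eta\le\frac12$. Every closed interval $J\subseteq\mathbb R$ of length at least $2/|c|$ contains a closed interval of length $2\eta/|c|$ on which $\|c\theta-t\|\le\eta$.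
\end{lemma}

\begin{proof}
The real $\theta$ with $c\theta=t$ in $\mathbb T$ form a coset of $\frac1c\mathbb Z$. Removing a piece of length $1/(2|c|)$ from each end of $J$ leaves a closed interval of length at least $1/|c|$, which contains such a point $\theta_0$. The interval with center $\theta_0$ and radius $\eta/|c|$ works.
\end{proof}

\begin{example}\label{ex:Z}
The subgroup $\mathrm{ev}(\mathbb Z)$ of $\mathbb T^{\mathbb T}$ has no non-trivial convergent sequence. By (F5) it suffices to find, for an injective sequence $(x_m)$ of integers, a $\theta$ with $x_m\theta\not\to0$. Start with $J_0=[0,1]$. Given a closed interval $J_i$ of positive length, choose $m_i\ge i$ with $|x_{m_i}|\cdot\mathrm{length}(J_i)\ge2$, and let $J_{i+1}\subseteq J_i$ be given by Lemma~\ref{lem:interval} with $t=\frac12$, $\eta=\frac14$. A point $\theta\in\bigcap_iJ_i$ satisfies $\|x_{m_i}\theta\|\ge\frac14$ for all $i$.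
\end{example}

The set $\mathrm{Hom}(\mathbb T,\mathbb T)$ of all, not necessarily continuous, endomorphisms of $\mathbb T$ is closed in $\mathbb T^{\mathbb T}$ and contains $\mathrm{ev}(\mathbb Z)$. The next lemma says that it is the closure of $\mathrm{ev}(\mathbb Z)$.

\begin{lemma}\label{lem:kronecker}
For $z\in\mathrm{Hom}(\mathbb T,\mathbb T)$, $\theta_1,\dots,\theta_r\in\mathbb T$ and $\varepsilon>0$ there is $j\in\mathbb Z$ with $\|j\theta_i-z(\theta_i)\|<\varepsilon$ for all $i$.
\end{lemma}

\begin{proof}
Let $W\le\mathbb T^r$ be the cyclic group generated by $(\theta_1,\dots,\theta_r)$. If $w\in W^\perp$, then $\sum_i w_iz(\theta_i)=z(\sum_i w_i\theta_i)=0$. So $(z(\theta_1),\dots,z(\theta_r))\in W^{\perp\perp}=\overline W$ by (F3).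
\end{proof}

\begin{example}\label{ex:closure}
The closure $\mathrm{Hom}(\mathbb T,\mathbb T)$ contains non-zero elements converging to $0$. By (F1) the identity of $\mathbb Q/\mathbb Z$ extends to a homomorphism $\pi:\mathbb T\to\mathbb Q/\mathbb Z$. Put $z_n(\theta)=n!\,\pi(\theta)$. For each $\theta$ the element $\pi(\theta)$ has finite order, so $z_n(\theta)=0$ for all large $n$, while $z_n(\frac1{2\,n!})=\frac12$.
\end{example}

By Proposition~\ref{prop:closure}, Theorem~\ref{thm:D} follows once a single ultrafilter realizes every $z_n$ as a $p$-limit of integers. We take as index set the set of all finite attempts at approximating the $z_n$, and let the ultrafilter concentrate on better and better attempts.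

\begin{proof}[Proof of Theorem~\ref{thm:D}]
Let $X$ be the countably infinite set of finite sequences $k=(k_0,\dots,k_{|k|-1})$ of integers. For finite $\Theta\subseteq\mathbb T$, $\varepsilon>0$ and $l\in\omega$ put
\[
S(\Theta,\varepsilon,l)=\{k\in X:\ |k|\ge l,\ \ \|k_n\theta-z_n(\theta)\|<\varepsilon\ \text{ for all }n<l,\ \theta\in\Theta\}.
\]
Each of these sets is non-empty: choose $k_0,\dots,k_{l-1}$ by Lemma~\ref{lem:kronecker}. The intersection of $S(\Theta,\varepsilon,l)$ and $S(\Theta',\varepsilon',l')$ contains $S(\Theta\cup\Theta',\min(\varepsilon,\varepsilon'),\max(l,l'))$. So some ultrafilter on $X$ contains all these sets. It is non-principal, because no $k$ satisfies $|k|\ge l$ for all $l$. A bijection between $X$ and $\omega$ turns it into an ultrafilter $p\in\omega^*$; we keep $X$ as the index set.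

Define $f_n:X\to\mathbb Z$ by $f_n(k)=k_n$ if $n<|k|$ and $f_n(k)=0$ otherwise, and let $x_n=[f_n]_0\in U_1$. For $\theta\in\mathbb T$ and $\varepsilon>0$, every $k\in S(\{\theta\},\varepsilon,n+1)$ satisfies $\|f_n(k)\theta-z_n(\theta)\|<\varepsilon$. Therefore $\overline{\varphi_\theta}(x_n)=p\text{-}\lim_k f_n(k)\theta=z_n(\theta)$. By Example~\ref{ex:closure} and Proposition~\ref{prop:closure}, $x_n+K\to0$ and $x_n\notin K$ for all $n$. In a Hausdorff space limits are unique, so a sequence of non-zero elements converging to $0$ is not eventually constant.
\end{proof}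

\section{Selectivity, and one element of the first level}\label{sec:selective}

Selectivity enters the paper only through the following well-known diagonalization property. It produces a set in $p$ each of whose elements satisfies the demands made by all its predecessors.

\begin{lemma}\label{lem:diag}
If $p$ is selective and $B_n\in p$ for $n\in\omega$, there is $A\in p$ such that $m\in B_n$ whenever $n<m$ and $n,m\in A$.
\end{lemma}

\begin{proof}
Put $C_{-1}=\omega$ and $C_n=\bigcap_{i\le n}B_i\setminus\{0,\dots,n\}\in p$. These sets decrease and have empty intersection, so the sets $D_n=C_{n-1}\setminus C_n$, $n\in\omega$, partition $\omega$, and $D_n\notin p$ because $D_n\cap C_n=\emptyset$. (Empty pieces may be discarded; infinitely many pieces remain, since finitely many sets outside $p$ do not cover $\omega$.) Selectivity gives $S\in p$ with $|S\cap D_n|\le1$ for all $n$. Then $S\setminus C_n\subseteq S\cap(D_0\cup\dots\cup D_n)$ is finite for every $n$.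

So $S$ is almost contained in each $C_n$, and it remains to thin it out so that an element $n$ is followed only by elements beyond the finite exceptional set $S\setminus C_n$. Choose $0=g(0)<g(1)<\cdots$ with $S\setminus C_{g(k)}\subseteq[0,g(k+1))$. Selectivity applied to the finite intervals $I_k=[g(k),g(k+1))$ gives $T\in p$ with $|T\cap I_k|\le1$ for all $k$. One of $\bigcup_kI_{2k}$ and $\bigcup_kI_{2k+1}$ is in $p$; let $A\in p$ be its intersection with $S\cap T$. Let $n<m$ be in $A$, with $n\in I_k$ and $m\in I_l$. Then $l\neq k$ because $A\subseteq T$, and $l$ has the parity of $k$, so $l\ge k+2$ and $m\ge g(k+2)$. Since $m\in S$, this gives $m\in C_{g(k+1)}$. As $n<g(k+1)$, we get $m\in C_n\subseteq B_n$.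
\end{proof}

Any subset of $A$ that belongs to $p$ has the same property, so $A$ may be taken inside a prescribed set of $p$.

\begin{example}\label{ex:level1}
Let $p$ be selective, let $f:\omega\to\mathbb Z$ be constant on no set in $p$, and let $x=[f]_0\in U_1\setminus\mathbb Z$. We show that the value at $x$ can be prescribed at will while $\theta$ is almost fixed: for every closed interval $J\subseteq\mathbb R$ of length $\delta>0$ and every $t\in\mathbb T$ there is $\theta\in J$ with $\overline{\varphi_\theta}(x)=t$.

For every bound $b$ the set $\{m:|f(m)|\ge b\}$ is in $p$, since its complement is a finite union of fibers of $f$. Apply Lemma~\ref{lem:diag} to $B_n=\{m:|f(m)|\ge2^{n+1}|f(n)|\}$, taking $A=\{a_0<a_1<\cdots\}$ inside $\{m:|f(m)|\ge2/\delta\}$. The integers $c_i=f(a_i)$ are non-zero, and $|c_{i+1}|\ge2^{a_i+1}|c_i|\ge2^{i+1}|c_i|$. Put $J_0=J$, of length at least $2/|c_0|$. If $J_i$ has length at least $2/|c_i|$, Lemma~\ref{lem:interval} with $\eta=2^{-i-1}$ gives $J_{i+1}\subseteq J_i$ of length $2^{-i}/|c_i|\ge2/|c_{i+1}|$ on which $\|c_i\theta-t\|\le2^{-i-1}$. For $\theta\in\bigcap_iJ_i$ we have $f(n)\theta\to t$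 along $A\in p$, so $\overline{\varphi_\theta}(x)=t$.

Consequently $j+cx\notin K$ for integers $(j,c)\neq(0,0)$. For $c=0$ this holds since characters separate $\mathbb Z$; for $c\ne0$ take $t$ with $ct=\frac12$ and $J=[0,\delta]$ with $|j|\delta<\frac12$.
\end{example}

The conclusion fails for the ultrafilter of Theorem~\ref{thm:D}. There $\overline{\varphi_\theta}(x_n)=z_n(\theta)$ always lies in $\mathbb Q/\mathbb Z$, and $x_n\notin\mathbb Z$ because $z_n\ne0$ while $j\theta\notin\mathbb Q/\mathbb Z$ for $j\neq0$ and irrational $\theta$.

One can read Example~\ref{ex:level1} as follows. On the abstract group $\mathbb Z\oplus\mathbb Zx$ we built a character $\Psi$, with $\Psi(1)=\theta$ and $\Psi(x)=t$, such that $\Psi(f(a_i)-x)\to0$; this last property forced $\Psi$ to agree with $\overline{\varphi_\theta}$. The general proof does the same, and has to overcome three difficulties. The elements of a sequence in $U/K$ are limits of elements that are themselves limits (Section~\ref{sec:limitgroups}). Several elements must be handled at once, and they may satisfy algebraic relations (Section~\ref{sec:finite}). The demand on the next element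 of $A$ depends on all choices made before, not only on the last element (Section~\ref{sec:key}).

\section{Groups with a formal $p$-limit}\label{sec:limitgroups}

We need the argument both for $U/K$ and for $U/N$, and on $U/N$ we do not yet know that the characters $\overline\varphi$ separate points. We therefore isolate the algebraic structure the two quotients share: a limit operation and a rank.

\begin{definition}\label{def:limitgroup}
A \emph{$p$-limit group over $\Gamma$} is a group $G$ with homomorphisms $\iota:\Gamma\to G$ and $L:\mathsf{ult}_p(G)\to G$ and a function $\rho:G\to\omega_1$ such that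
\begin{itemize}
\item[(L1)] $L(g)=g$ for every $g\in G$, viewed as the class of a constant sequence;
\item[(L2)] if $\rho(x)=0$ then $x\in\iota(\Gamma)$, and if $\rho(x)>0$ there is $f_x:\omega\to\{y\in G:\rho(y)<\rho(x)\}$ with $L([f_x])=x$; one such $f_x$ is fixed for each $x$;
\item[(L3)] for every $\varphi\in\widehat\Gamma$ there is $\overline\varphi\in\widehat G$ with $\overline\varphi\circ\iota=\varphi$ and $\overline\varphi(L([g]))=p\text{-}\lim_n\overline\varphi(g(n))$ for all $g:\omega\to G$.
\end{itemize}
\end{definition}

The character $\overline\varphi$ in (L3) is unique: its values on rank $0$ are given by $\varphi$, and $\overline\varphi(x)=p\text{-}\lim_n\overline\varphi(f_x(n))$ determines the other values by induction on $\rho$.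

\begin{lemma}\label{lem:quotient}
If $M\le K$ satisfies \textup{(N1)} and \textup{(N2)}, then $G=U/M$ is a $p$-limit group over $\Gamma$, and the characters in \textup{(L3)} are induced by the characters $\overline\varphi$ of $U$. This applies to $M=K$ and to $M=N$.
\end{lemma}

\begin{proof}
For $g:\omega\to G$ choose a lift $f:\omega\to U_\alpha$, so that $g(n)=f(n)+M$, and put $L([g])=[f]_\alpha+M$. To see that this is well defined, let $g\equiv_pg'$ have lifts $f:\omega\to U_\alpha$ and $f':\omega\to U_{\alpha'}$, and take $\beta\ge\alpha,\alpha'$. By (N1), $[f]_\alpha\equiv[f]_\beta$ and $[f']_{\alpha'}\equiv[f']_\beta$ modulo $M$. Since $f(n)-f'(n)\in M$ for $p$-many $n$, (N2) gives $[f]_\beta-[f']_\beta=[f-f']_\beta\in M$. The map $L$ is additive because two sequences have lifts into a common $U_\alpha$, where $[f]_\alpha+[f']_\alpha=[f+f']_\alpha$. Lifting a constant sequence to a constant sequence gives (L1).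

Let $\iota(\gamma)=\gamma+M$. As $M\le K$, each $\overline\varphi$ induces a character of $G$, and $\overline\varphi(L([g]))=\overline\varphi([f]_\alpha)=p\text{-}\lim_n\overline\varphi(f(n))=p\text{-}\lim_n\overline\varphi(g(n))$, which is (L3). Let $\rho(x)$ be the least $\alpha$ such that the coset $x$ meets $U_\alpha$. It is not a limit ordinal, because $U_\lambda$ is a union at limits. If $\rho(x)=0$ then $x\in\iota(\Gamma)$. If $\rho(x)=\alpha+1$, then $x=[f]_\alpha+M$ for some $f:\omega\to U_\alpha$, and $f_x(n)=f(n)+M$ has rank at most $\alpha$ and satisfies $L([f_x])=x$.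
\end{proof}

We want a character of the form $\overline\varphi$ with prescribed behavior at elements of high rank, where $\varphi$ acts only through iterated limits. The next lemma reverses the direction: we may build a character $\Psi$ directly on a subgroup $H$ of $G$, treated as an abstract group, provided $\Psi$ respects the limits $x=L([f_x])$. Call $H\le G$ \emph{saturated} if $f_x(n)\in H$ whenever $x\in H$, $\rho(x)>0$ and $n\in\omega$. Every countable subset of $G$ lies in a countable saturated subgroup: alternately generate a subgroup and add the values $f_x(n)$, and take the union after $\omega$ steps.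

\begin{lemma}\label{lem:recognize}
Let $G$ be a $p$-limit group over $\Gamma$, let $H\le G$ be saturated, and let $\Psi\in\widehat H$ satisfy
\begin{equation}\label{eq:limit}
\Psi(x)=p\text{-}\lim_n\Psi(f_x(n))\qquad\text{for all }x\in H\text{ with }\rho(x)>0.
\end{equation}
Then $\Psi=\overline\varphi|_H$ for some $\varphi\in\widehat\Gamma$.
\end{lemma}

\begin{proof}
Extend the character $\Psi\circ\iota$ of $\iota^{-1}(H)$ to $\varphi\in\widehat\Gamma$ by (F1). We show $\overline\varphi(x)=\Psi(x)$ for $x\in H$ by induction on $\rho(x)$. If $\rho(x)=0$, then $x=\iota(\gamma)$ with $\gamma\in\iota^{-1}(H)$, and $\overline\varphi(x)=\varphi(\gamma)=\Psi(x)$. If $\rho(x)>0$, the elements $f_x(n)$ lie in $H$ and have smaller rank, so (L3), the induction hypothesis and \eqref{eq:limit} give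
\[
\overline\varphi(x)=\overline\varphi(L([f_x]))=p\text{-}\lim_n\overline\varphi(f_x(n))=p\text{-}\lim_n\Psi(f_x(n))=\Psi(x).\qedhere
\]
\end{proof}

\section{Finite approximations to a character}\label{sec:finite}

In this section $H$ is an arbitrary group and $p\in\omega^*$ is arbitrary. The nested intervals of Examples~\ref{ex:Z} and~\ref{ex:level1} are replaced by open sets of characters of finitely generated subgroups.

\begin{definition}\label{def:condition}
A \emph{condition} in $H$ is a pair $q=(E,O)$ with $E\le H$ finitely generated and $O\subseteq\widehat E$ open and non-empty. A condition $q'=(E',O')$ \emph{extends} $q$ if $E\subseteq E'$ and $h|_E\in O$ for every $h\in\overline{O'}$.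
\end{definition}

Extension is transitive. If every $h\in\overline O$ has some property, then so does $h|_E$ for every $h\in\overline{O'}$ and every extension $(E',O')$ of $(E,O)$.

\begin{lemma}\label{lem:cond}
\begin{itemize}
\item[(a)] Let $(E,O)$ be a condition, let $E'\le H$ be finitely generated with $E\subseteq E'$, let $h'\in\widehat{E'}$ satisfy $h'|_E\in O$, and let $P$ be an open neighborhood of $h'$ in $\widehat{E'}$. Then $(E,O)$ has an extension $(E',O')$ with $\overline{O'}\subseteq P$.
\item[(b)] If $q_i=(E_i,O_i)$, $i\in\omega$, are conditions and each $q_{i+1}$ extends $q_i$, there is $\Psi\in\widehat H$ with $\Psi|_{E_i}\in O_i$ for all $i$.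
\end{itemize}
\end{lemma}

\begin{proof}
(a) The set $P\cap\{h:h|_E\in O\}$ is an open neighborhood of $h'$ in a compact Hausdorff, hence regular, space, so it contains the closure of an open neighborhood $O'$ of $h'$. (b) By (F2) the sets $\{h\in\widehat H:h|_{E_i}\in\overline{O_i}\}$ are non-empty and closed in the compact space $\widehat H$, and they decrease. A point $\Psi$ of their intersection satisfies $\Psi|_{E_{i+1}}\in\overline{O_{i+1}}$, hence $\Psi|_{E_i}\in O_i$.
\end{proof}

\subsection{Making $p$-many terms small}

To obtain \eqref{eq:limit} we must make $h(f_x(n)-x)$ small for finitely many $x$ at once, without leaving a given condition $(E,O)$. In general, let $v_1,\dots,v_r:\omega\to H$ be sequences whose terms are to be made small. There is an evident obstruction. If an integer combination $\sum_jc'_j[v_j]$ equals a non-zero element $e\in E$, then $\sum_jc'_jv_j(n)=e$ for $p$-many $n$, so small values at the $v_j(n)$ force a small value at $e$, which $O$ may forbid. This is the only obstruction.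

\begin{lemma}\label{lem:small}
Let $(E,O)$ be a condition in $H$, let $v_1,\dots,v_r:\omega\to H$, and let $F\le\mathsf{ult}_p(H)$ be generated by $[v_1],\dots,[v_r]$. Assume $E\cap F=0$ in $\mathsf{ult}_p(H)$, and let $\varepsilon>0$. Then for $p$-many $n$ there is $h\in\widehat H$ with $h|_E\in O$ and $\|h(v_j(n))\|<\varepsilon$ for all $j$.
\end{lemma}

The proof compares the relations that hold at a fixed $n$ with those that hold in the ultrapower. In Example~\ref{ex:level1}, the elements $1$, $x$, $v(n)=f(n)-x$ of $\mathbb Z\oplus\mathbb Zx$ satisfy the relations generated by the vector $(-f(n),1,1)$. A given non-zero vector in $\mathbb Z^3$ is such a relation only for a set of $n$ outside $p$, so no relation survives in the ultrapower, and the possible value vectors $(\theta,t,f(n)\theta-t)$ come close to any point of $\mathbb T^3$.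

\begin{proof}
Let $b_1,\dots,b_d$ generate $E$ and fix $h_0\in O$. By (F2), after decreasing $\varepsilon$ we may assume that every $h\in\widehat E$ with $\|h(b_i)-h_0(b_i)\|<\varepsilon$ for all $i$ lies in $O$. Define subgroups of $\mathbb Z^{d+r}$ by
\begin{align*}
R&=\Big\{(c,c'):\sum_i c_ib_i+\sum_j c'_j[v_j]=0\Big\},\\
R_n&=\Big\{(c,c'):\sum_i c_ib_i+\sum_j c'_jv_j(n)=0\Big\}.
\end{align*}
By the definition of the ultrapower, $w\in R$ if and only if $w\in R_n$ for $p$-many $n$. As $p$ is an ultrafilter, $w\notin R$ implies $w\notin R_n$ for $p$-many $n$. Next,
\begin{equation}\label{eq:values}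
R_n^\perp=\{(h(b_1),\dots,h(b_d),h(v_1(n)),\dots,h(v_r(n))):h\in\widehat H\}.
\end{equation}
Indeed, $R_n$ is the kernel of the homomorphism $\mathbb Z^{d+r}\to H$ sending the basis vectors to $b_1,\dots,b_d,v_1(n),\dots,v_r(n)$. A vector $s\in\mathbb T^{d+r}$ lies in $R_n^\perp$ exactly when the character $w\mapsto w\cdot s$ factors through the image of this homomorphism, and characters of the image extend to $H$ by (F1).

The target is $t=(h_0(b_1),\dots,h_0(b_d),0,\dots,0)$. If $(c,c')\in R$, then $\sum_i c_ib_i=-\sum_j c'_j[v_j]\in E\cap F=0$, so $(c,c')\cdot t=h_0(\sum_i c_ib_i)=0$. Thus $t\in R^\perp$; this is the only use of the hypothesis.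

Let $W$ be the set of all $p\text{-}\lim_ns_n$ with $s_n\in R_n^\perp$ for every $n$. It is a subgroup of $\mathbb T^{d+r}$, since $p$-limits are additive. We claim $W^\perp\subseteq R$. Let $w\notin R$. For $p$-many $n$ we have $w\notin R_n=R_n^{\perp\perp}$, so $\{w\cdot s:s\in R_n^\perp\}$ is a non-trivial subgroup of $\mathbb T$, and (F4) gives $s_n\in R_n^\perp$ with $\|w\cdot s_n\|\ge\frac14$. Put $s_n=0$ for the remaining $n$. The lower bound is uniform in $n$, so it passes to the limit: $\|w\cdot p\text{-}\lim_ns_n\|\ge\frac14$, and $w\notin W^\perp$.

By the claim and (F3), $t\in R^\perp\subseteq W^{\perp\perp}=\overline W$. So some $p\text{-}\lim_ns_n\in W$ is within $\varepsilon/2$ of $t$ in every coordinate, and for $p$-many $n$ the point $s_n\in R_n^\perp$ is within $\varepsilon$ of $t$ in every coordinate. For such $n$, \eqref{eq:values} provides the required $h$.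
\end{proof}

\subsection{Keeping an injective sequence away from zero}

The second lemma generalizes the step of Example~\ref{ex:Z}. A term $x_m$ outside $E$ leaves some freedom in extending a character; if all terms lie in $E$, some of them are large and we stretch as in Lemma~\ref{lem:interval}.

\begin{lemma}\label{lem:away}
Let $(E,O)$ be a condition in $H$, let $(x_m)$ be an injective sequence in $H$, and let $m_0\in\omega$.
\begin{itemize}
\item[(a)] There are $m\ge m_0$ and an extension $(E',O')$ of $(E,O)$ with $x_m\in E'$ and $\|h(x_m)\|>\frac15$ for all $h\in\overline{O'}$.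
\item[(b)] If $H$ is torsion-free and $V\subseteq\mathbb T$ is a non-empty open arc, there are $m\ge m_0$ and an extension $(E',O')$ of $(E,O)$ with $x_m\in E'$ and $h(x_m)\in V$ for all $h\in\overline{O'}$.
\end{itemize}
\end{lemma}

\begin{proof}
The requirements on $h(x_m)$ are open, so by Lemma~\ref{lem:cond}(a) it suffices to find $m\ge m_0$, a finitely generated $E'\supseteq E\cup\{x_m\}$ and a single $h\in\widehat{E'}$ with $h|_E\in O$ that satisfies the requirement. We have two ways to produce $h$.

\emph{A term outside $E$.} Let $x\in H\setminus E$, let $c\in\{2,3,\dots,\infty\}$ be the order of $x+E$ in $H/E$, and let $h_0\in O$. If $c=\infty$, the sum $E+\langle x\rangle$ is direct, and $h_0$ has extensions to it with any value at $x$. If $c<\infty$, let $t\in\mathbb T$ satisfy $ct=h_0(cx)$ and put $h(e+jx)=h_0(e)+jt$. This is well defined: if $e+jx=0$, then $j=cj'$ and $h_0(e)+jt=h_0(e)+j'h_0(cx)=h_0(e+jx)=0$. The admissible $t$ form a coset of $\frac1c\mathbb Z/\mathbb Z$, which meets every closed arc of length at least $\frac1c$ and every open arc of length greater than $\frac1c$.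

\emph{All terms inside $E$.} Suppose $x_m\in E$ for all $m\ge m_0$. Then for every $t\in\mathbb T$ there are $m\ge m_0$ and $h\in O$ with $h(x_m)=t$. To see this, write $E=\mathbb Z^d\oplus\Phi$ with $\Phi$ finite. Fix $h_0\in O$ and, by (F2), $\delta>0$ such that $h_0+\chi\in O$ whenever $\chi\in\widehat E$ vanishes on $\Phi$ and sends the basis vectors of $\mathbb Z^d$ to elements of norm less than $\delta$. The $x_m$ are distinct and $\Phi$ is finite, so the $\mathbb Z^d$-components of the $x_m$, $m\ge m_0$, take infinitely many values. Hence some $x_m$ has an $i$-th coordinate $a$ with $|a|\delta>1$. Let $\chi_u$ send the $i$-th basis vector to $u\in(-\delta,\delta)$ and vanish on $\Phi$ and on the other basis vectors. Then $(h_0+\chi_u)(x_m)=h_0(x_m)+au$ takes all values in $\mathbb T$.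

(a) If $x_m\notin E$ for some $m\ge m_0$, take $E'=E+\langle x_m\rangle$. The closed arc $[\frac14,\frac34]$ has length $\frac12\ge\frac1c$, so it contains an admissible value, and this value has norm at least $\frac14$. Otherwise take $E'=E$ and $t=\frac12$ in the second construction.

(b) Fix an integer $k_0>1/\mathrm{length}(V)$. If some $x_m$ with $m\ge m_0$ has order greater than $k_0$, possibly infinite, modulo $E$, the first construction gives a value in $V$. Otherwise all $x_m$ with $m\ge m_0$ lie in the subgroup $E_1=\{x\in H:k_0!\,x\in E\}$, which contains $E$. Since $H$ is torsion-free, multiplication by $k_0!$ embeds $E_1$ in $E$, so $E_1$ is finitely generated. The set $O_1=\{h\in\widehat{E_1}:h|_E\in O\}$ is open and non-empty by (F2). Apply the second construction to $(E_1,O_1)$ with $t\in V$, and take $E'=E_1$.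
\end{proof}

\begin{remark}\label{rem:torsion}
Part (b), and with it Theorem~\ref{thm:B}, fails in the presence of torsion. For $\Gamma=\bigoplus_{n\in\omega}\mathbb Z/2\mathbb Z$ every character takes values in $\{0,\frac12\}$, so no injective sequence in $\Gamma$ has dense image.
\end{remark}

\section{Fusion along a set in $p$}\label{sec:key}

\begin{theorem}\label{thm:key}
Let $p$ be selective and let $G$ be a $p$-limit group over $\Gamma$. Let $E_*\le G$ be finitely generated, let $O_*\subseteq\widehat{E_*}$ be open and non-empty, and let $(x^k_m)_{m\in\omega}$, $k<\kappa\le\omega$, be injective sequences in $G$. Then there is $\varphi\in\widehat\Gamma$ with $\overline\varphi|_{E_*}\in O_*$ and $\limsup_m\|\overline\varphi(x^k_m)\|\ge\frac15$ for all $k<\kappa$. If $G$ is torsion-free, $\varphi$ can be chosen so that in addition $\{\overline\varphi(x^k_m):m\in\omega\}$ is dense in $\mathbb T$ for all $k<\kappa$.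
\end{theorem}

\begin{proof}
Let $H=\{y_0,y_1,\dots\}$ be a countable saturated subgroup of $G$ containing $E_*$ and all $x^k_m$. Put $X_i=\{y_j:j\le i,\ \rho(y_j)>0\}$, and let $(V_j)_{j\in\omega}$ list a base of open arcs of $\mathbb T$. Conditions are taken in $H$. We shall find $A=\{a_0<a_1<\cdots\}\in p$ and a chain of conditions whose $i$-th step makes $f_x(a_i)-x$ small for all $x\in X_i$. For a condition $q=(E,O)$ and $i\in\omega$, the indices at which such a step is possible form the set
\[
B(q,i)=\{n:\ \exists h\in\widehat H\ \ h|_E\in O\ \text{ and }\ \|h(f_x(n)-x)\|<2^{-i}\text{ for all }x\in X_i\}.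
\]

\emph{Step 1: $B(q,i)\in p$.} For $x\in X_i$ let $v_x(n)=f_x(n)-x\in H$, and let $F\le\mathsf{ult}_p(H)\le\mathsf{ult}_p(G)$ be generated by the classes $[v_x]$. By (L1) and (L2), $L([v_x])=L([f_x])-x=0$, so $L$ vanishes on $F$. By (L1), $L$ is the identity on $E$. Hence $E\cap F=0$, and Lemma~\ref{lem:small} with $\varepsilon=2^{-i}$ applies.

\emph{Step 2: one step of the construction.} Let $q=(E,O)$ and $n\in B(q,i)$. We claim that $q$ has an extension $q'=(E',O')$ with $\{y_i\}\cup X_i\cup\{f_x(n):x\in X_i\}\subseteq E'$ and the following properties.
\begin{itemize}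
\item[(1)] $\|h(f_x(n))-h(x)\|<2^{-i}$ for all $x\in X_i$ and $h\in\overline{O'}$.
\item[(2)] For every $k\le i$ with $k<\kappa$ there is $m\ge i$ such that $x^k_m\in E'$ and $\|h(x^k_m)\|>\frac15$ for all $h\in\overline{O'}$.
\item[(3)] If $G$ is torsion-free, then for all $k,j\le i$ with $k<\kappa$ there is $m$ such that $x^k_m\in E'$ and $h(x^k_m)\in V_j$ for all $h\in\overline{O'}$.
\end{itemize}
Let $E_1$ be generated by $E$ and the listed elements, and let $P$ be the open set of $h\in\widehat{E_1}$ satisfying the inequalities in (1). If $h$ witnesses $n\in B(q,i)$, then $h|_{E_1}\in P$ and $h|_E\in O$, so Lemma~\ref{lem:cond}(a) gives an extension $(E_1,O_1)$ of $q$ with $\overline{O_1}\subseteq P$. Extend it further by applying Lemma~\ref{lem:away}(a) with $m_0=i$ once for each $k$ in (2) and, in the torsion-free case, Lemma~\ref{lem:away}(b) once for each pair $(k,j)$ in (3). Properties obtained at one stage persist under extension, so the last condition works. Fix one such $q'$ and call it $e(q,i,n)$.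

\emph{Step 3: choosing $A$.} We would like to pick $a_0\in B(q_0,0)$, pass to $q_1=e(q_0,0,a_0)$, pick $a_1\in B(q_1,1)$, and so on. Each pick is possible by Step 1, but the set of picks must itself belong to $p$. Lemma~\ref{lem:diag} would give this, but it requires the sets $B_n$ in advance, whereas the demand on $a_i$ depends on the whole history $\{a_0,\dots,a_{i-1}\}$. A history ending at or below $n$ is a subset of $\{0,\dots,n\}$, so there are finitely many of them, and we let $B_n$ serve them all.

Define conditions $q_s$ for finite $s\subseteq\omega$ by recursion on $|s|$. Put $q_\emptyset=(E_*,O_*)$. For $s\neq\emptyset$ let $n=\max s$, $s'=s\setminus\{n\}$, $i=|s'|$, and put $q_s=e(q_{s'},i,n)$ if $n\in B(q_{s'},i)$ and $q_s=q_{s'}$ otherwise. Let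
\[
B_n=\bigcap_{s\subseteq\{0,\dots,n\}}B(q_s,|s|),
\]
a finite intersection of sets in $p$. Lemma~\ref{lem:diag} gives $A=\{a_0<a_1<\cdots\}\in p$, which we take inside $B(q_\emptyset,0)$, such that $m\in B_n$ for all $n<m$ in $A$. Let $s_i=\{a_0,\dots,a_{i-1}\}$ and $q_i=q_{s_i}=(E_i,O_i)$. Then $a_i\in B(q_i,i)$ for all $i$: for $i=0$ because $A\subseteq B(q_\emptyset,0)$, and for $i>0$ because $a_i\in B_{a_{i-1}}$ and $s_i\subseteq\{0,\dots,a_{i-1}\}$ has $i$ elements. Hence $q_{i+1}=e(q_i,i,a_i)$ for all $i$, and each $q_{i+1}$ extends $q_i$.

\emph{Step 4: the limit character.} Lemma~\ref{lem:cond}(b) gives $\Psi\in\widehat H$ with $\Psi|_{E_i}\in O_i$ for all $i$. Let $x=y_j$ have positive rank. For $i\ge j$ we have $x\in X_i$, so property (1) of $q_{i+1}$ gives $\|\Psi(f_x(a_i))-\Psi(x)\|<2^{-i}$. Thus $\Psi(f_x(n))\to\Psi(x)$ along $A\in p$, and \eqref{eq:limit} holds. By Lemma~\ref{lem:recognize}, $\Psi=\overline\varphi|_H$ for some $\varphi\in\widehat\Gamma$.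

Now $\overline\varphi|_{E_*}=\Psi|_{E_0}\in O_0=O_*$. Fix $k<\kappa$. By (2), for every $i\ge k$ there is $m\ge i$ with $\|\overline\varphi(x^k_m)\|>\frac15$, which gives the bound on the upper limit. If $G$ is torsion-free, then by (3) the set $\{\overline\varphi(x^k_m):m\in\omega\}$ meets every $V_j$, so it is dense.
\end{proof}

\begin{remark}\label{rem:L}
Step 1 shows why the argument is run in a quotient $U/M$ and not in $U$. Let $f:\omega\to\Gamma$ be injective and $x=[f]_0$, $y=[f]_1$ in $U$. The sequences $f(n)-x$ and $f(n)-y$ differ by the non-zero constant $y-x$, so the hypothesis of Lemma~\ref{lem:small} fails when $y-x\in E$, in accordance with $y-x\in K$. Properties (N1) and (N2) are what makes $L$ well defined, and $L$ rules out every such coincidence.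
\end{remark}

\section{Proofs of Theorems~\ref{thm:A}, \ref{thm:B} and \ref{thm:C}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:quotient}, $G=U/K$ is a $p$-limit group. If $G$ had a non-trivial convergent sequence, then by Proposition~\ref{prop:closure} and (F5) it would have an injective sequence $(u_m)$ with $\overline\varphi(u_m)\to0$ for every $\varphi\in\widehat\Gamma$. Theorem~\ref{thm:key}, applied with $E_*=0$, $O_*=\{0\}$ and this single sequence, gives $\varphi$ with $\limsup_m\|\overline\varphi(u_m)\|\ge\frac15$, a contradiction.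
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Theorem~\ref{thm:key} with $E_*=0$ and $\kappa=\omega$, it suffices to show that $G=U/K$ is torsion-free when $\Gamma$ is. Let $x\in G$ and $c\ge1$ satisfy $cx=0$, and let $\varphi\in\widehat\Gamma$. Multiplication by $c$ is injective on $\Gamma$, so $c\gamma\mapsto\varphi(\gamma)$ is a well-defined character of $c\Gamma$. Extend it to $\psi\in\widehat\Gamma$; then $c\psi(\gamma)=\psi(c\gamma)=\varphi(\gamma)$. Multiplication by $c$ on $\mathbb T$ is continuous and so preserves $p$-limits. Hence $c\overline\psi$ has the properties required of $\overline\varphi$ in (L3), and $\overline\varphi=c\overline\psi$ by uniqueness. Therefore $\overline\varphi(x)=\overline\psi(cx)=0$. As $\varphi$ was arbitrary and the characters $\overline\varphi$ separate the points of $U/K$, we get $x=0$.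
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
We know $N\le K$, and $G=U/N$ is a $p$-limit group by Lemma~\ref{lem:quotient}. Let $0\ne x\in G$. The set $O_*=\{h\in\widehat{\langle x\rangle}:h(x)\neq0\}$ is open, and non-empty by (F1). Theorem~\ref{thm:key} with $E_*=\langle x\rangle$ and $\kappa=0$ gives $\varphi\in\widehat\Gamma$ with $\overline\varphi(x)\ne0$, so $x\notin K/N$. Thus $K/N=0$, that is, $K=N$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{HMRS}
Michael Hru\v{s}\'ak, Jan van Mill, Ulises Ariet Ramos-Garc\'ia, Saharon Shelah,
\emph{Countably compact groups without non-trivial convergent sequences},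
arXiv:2006.12675 (2020).

\end{thebibliography}
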